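# Freud weights and mixed smoothness: sampling on boxes where the weight is nearly constant

## 1. Cells on which $e^{-a|x|^\lambda}$ varies by a bounded factor

Fix $\lambda>1$, $a>0$, $b\in\mathbb R$ and let $w(x)=\exp(-a|x|^\lambda+b)$ on $\mathbb R$. Cut the line where $|x|^\lambda$ is an integer. With $y_m=m^{1/\lambda}$, put for $m\in\mathbb N=\{1,2,\dots\}$
$$I_m=[y_{m-1},y_m),\qquad I_{-m}=[-y_m,-y_{m-1}).$$
These cells tile $\mathbb R$, and the index set is $\mathbb Z_*=\mathbb Z\setminus\{0\}$. On $I_{\pm m}$ we have $m-1\le |x|^\lambda\le m$, so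
$$\sup_{I_{m}}w\le e^a\inf_{I_{m}}w\qquad(m\in\mathbb Z_*).$$
Put $\theta:=1-1/\lambda\in(0,1)$. The length $\ell_m=y_{|m|}-y_{|m|-1}$ satisfies
$$\tfrac1\lambda|m|^{-\theta}\le \ell_m\le|m|^{-\theta}.\tag{1}$$
For the lower bound, $\ell_m=\int_{|m|-1}^{|m|}\frac1\lambda t^{1/\lambda-1}\,dt$ and the integrand decreases, so it is at least $\frac1\lambda|m|^{-\theta}$. For the upper bound, $\ell_m=|m|^{1/\lambda}\big(1-(1-1/|m|)^{1/\lambda}\big)$ and $(1-1/|m|)^{1/\lambda}\ge 1-1/|m|$, so $\ell_m\le|m|^{1/\lambda-1}$.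

For example, if $\lambda=4$, the cut points are $1,\ 1.189,\ 1.316,\ 1.414,\dots$ and the lengths are $1,\ 0.189,\ 0.127,\ 0.098,\dots$. The bounds in (1) for $m=4$ read $0.088\le\ell_4\le0.354$.

In $\mathbb R^d$ take products. For $\boldsymbol m\in\mathbb Z_*^d$ put
$$I_{\boldsymbol m}=\prod_{i=1}^dI_{m_i},\qquad \pi(\boldsymbol m)=\prod_{i=1}^d|m_i|,\qquad \kappa_{\boldsymbol m}=|I_{\boldsymbol m}|\sup_{I_{\boldsymbol m}}w,$$
where $w(\boldsymbol x)=\prod_i w(x_i)$. Let $A_{\boldsymbol m}$ be the coordinatewise increasing affine map of $Q=[0,1]^d$ onto $\overline{I_{\boldsymbol m}}$, and let $\mu$ be the measure with density $w(\boldsymbol x)$. Since $w$ varies on $I_{\boldsymbol m}$ by a factor at most $e^{ad}$, the change of variables $A_{\boldsymbol m}$ gives, for every measurable $h$ and $1\le p<\infty$,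
$$e^{-ad}\kappa_{\boldsymbol m}\|h\circ A_{\boldsymbol m}\|_{L_p(Q)}^p\le\|h\|^p_{L_p(I_{\boldsymbol m};\mu)}\le\kappa_{\boldsymbol m}\|h\circ A_{\boldsymbol m}\|_{L_p(Q)}^p.\tag{2}$$

What is this for? We want to recover a function on $\mathbb R^d$ from $n$ of its values, with error measured in $L_p(\mathbb R^d;\mu)$, when $r$ derivatives in each variable are controlled in the same weighted norm. On a single box, (2) turns this into an unweighted problem on the unit cube. We shall see that a box with index $\boldsymbol m$ can hold at most a share of order $\pi(\boldsymbol m)^{-r\theta}$ of the norm, and that about $M(\log M)^{d-1}$ boxes have $\pi(\boldsymbol m)\le M$. If we may spend about one sample per box, then $n\asymp M(\log M)^{d-1}$ samples give error $M^{-r\theta}$, that is, $n^{-r\theta}(\log n)^{r\theta(d-1)}$. The work is to show that this is possible and that it is optimal.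

## 2. Mixed smoothness, sampling widths, and three theorems

Throughout, $d,r\in\mathbb N$ and $1\le p<\infty$.

**Definition (the space).** $W^r_p(\mathbb R^d;\mu)$ consists of all $f$ whose weak mixed derivatives $D^{\boldsymbol k}f$, $\boldsymbol k\in\mathbb N_0^d$ with $|\boldsymbol k|_\infty\le r$, belong to $L_p(\mathbb R^d;\mu)$. Its norm is
$$\|f\|_{W^r_p(\mathbb R^d;\mu)}=\Big(\sum_{|\boldsymbol k|_\infty\le r}\|D^{\boldsymbol k}f\|^p_{L_p(\mathbb R^d;\mu)}\Big)^{1/p},$$
and $\boldsymbol W^r_p$ denotes its unit ball. For one variable we write $W^r_p(\mathbb R;w)$.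

The derivative of order $(r,\dots,r)$ is included. Take $d=2$, $r=1$: the controlled derivatives are $f,\partial_1f,\partial_2f,\partial_1\partial_2f$. With the hat function $\chi(t)=\max(0,1-|t|)$, the product $\chi(x_1)\chi(x_2)$ is in the space, since all four derivatives are bounded. The function $\chi(x_1-x_2)$ is not: its first derivatives are bounded, but $\partial_1\partial_2$ of it is $-\chi''(x_1-x_2)$, a combination of measures on three lines.

Since $w$ is continuous and positive, $L_p(\mathbb R^d;\mu)\subset L_{1,\mathrm{loc}}$, so weak derivatives make sense. On each cube $w$ is bounded below, so $f$ lies in the unweighted mixed space there and has a continuous representative by Lemma 3 below. Point values always refer to it.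

**Definition (widths).** For a set $F$ of such functions and a normed space $X$,
$$\varrho_n(F,X)=\inf_{\boldsymbol x_1,\dots,\boldsymbol x_n\in\mathbb R^d}\ \inf_{\varphi_1,\dots,\varphi_n\in X}\ \sup_{f\in F}\Big\|f-\sum_{i=1}^nf(\boldsymbol x_i)\varphi_i\Big\|_X$$
is the sampling $n$-width. The Kolmogorov width $d_n(F,X)$ is the infimum, over subspaces of $X$ of dimension at most $n$, of the largest distance from an element of $F$ to the subspace. The linear width $\lambda_n$ is the infimum of $\sup_{f\in F}\|f-Af\|_X$ over linear $A$ of rank at most $n$.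

A sampling formula is a linear map of rank at most $n$ (and it is bounded on $W^r_p$, since point evaluations are continuous by Lemma 3), and a linear map of rank at most $n$ has its range in a subspace of dimension at most $n$. Hence $d_n\le\lambda_n\le\varrho_n$. A formula with fewer than $n$ points may be padded with zero functions, and $\varphi_i=0$ shows $\varrho_n(\boldsymbol W^r_p,L_p)\le1$.

*Example.* For the ellipsoid $F=\{x\in\ell_2:\sum_jx_j^2/s_j^2\le1\}$ with $s_1\ge s_2\ge\dots>0$ we have $d_n(F,\ell_2)=s_{n+1}$. The span of the first $n$ unit vectors gives "$\le$". For "$\ge$", $F$ contains the ball of radius $s_{n+1}$ of the span of the first $n+1$ unit vectors, and we use **Tikhomirov's theorem**, a textbook fact: if $B$ is the unit ball of a subspace of dimension at least $n+1$ of a normed space $X$, then $d_n(B,X)\ge1$.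

Put $r_\lambda:=(1-1/\lambda)r=r\theta$. The relation $A_n\asymp B_n$ means $cB_n\le A_n\le CB_n$ for all $n\ge2$ with constants independent of $n$. The problem, from Dinh Dũng, "Weighted sampling recovery of functions with mixed smoothness", arXiv:2405.16400 (2024), is this. For $\lambda=4$, all $d\ge2$ and all $r\in\mathbb N$ it is known that $\varrho_n(\boldsymbol W^r_2,L_2(\mathbb R^d;\mu))\asymp n^{-3r/4}(\log n)^{3(d-1)r/4}$. Prove or disprove that for any $d\ge 2$, any $r\in\mathbb N$ and any even integer $\lambda>4$,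
$$\varrho_n(\boldsymbol W^r_2(\mathbb R^d;\mu),L_2(\mathbb R^d;\mu))\asymp n^{-r_\lambda}(\log n)^{r_\lambda(d-1)}.$$
The statement is true. Evenness and $\lambda>4$ are not needed: the case $p=2$, $d\ge2$, $\lambda>4$ even of Theorem A is exactly the assertion. Theorems B and C are complements.

**Theorem A.** Let $d,r\in\mathbb N$, $\lambda>1$ real, $a>0$, $b\in\mathbb R$, $1\le p<\infty$. Then for $n\ge2$
$$d_n(\boldsymbol W^r_p,L_p)\asymp\lambda_n(\boldsymbol W^r_p,L_p)\asymp\varrho_n(\boldsymbol W^r_p,L_p)\asymp n^{-r_\lambda}(\log n)^{r_\lambda(d-1)},$$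
where $L_p=L_p(\mathbb R^d;\mu)$.

**Theorem B.** If $0<\lambda\le1$, there is $c>0$ with $c\le d_n\le\varrho_n\le1$ for all $n$. So $\varrho_n\to0$ if and only if $\lambda>1$.

**Theorem C.** Let $p=2$ and $\lambda>1$ real. Then
$$\lim_{n\to\infty}\Big(\frac n{(\log n)^{d-1}}\Big)^{r_\lambda}d_n(\boldsymbol W^r_2,L_2)=\Big(\frac{c_{\lambda,a}^{\,d}}{(d-1)!}\Big)^{r_\lambda},$$
$$c_{\lambda,a}=\frac1\pi\int_{\mathbb R}\sqrt{\big(1-(\tfrac{a\lambda}2)^2|t|^{2\lambda-2}\big)_+}\,dt=\frac1{\pi(\lambda-1)}\Big(\frac2{a\lambda}\Big)^{\frac1{\lambda-1}}\mathrm B\Big(\frac1{2(\lambda-1)},\frac32\Big).$$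
The same holds for $\lambda_n$. Hence $\liminf_n(n/(\log n)^{d-1})^{r_\lambda}\varrho_n\ge(c_{\lambda,a}^d/(d-1)!)^{r_\lambda}$. The exact asymptotic constant of $\varrho_n$ is not determined here.

Multiplying $w$ by a constant multiplies both norms by the same factor and changes no width, so from now on $b=0$. The letters $C,c$ denote positive constants depending only on $d,r,\lambda,a,p$; they may change from line to line.

## 3. One variable and one derivative

Take $d=r=1$. Here everything can be done by hand, and the three ingredients of the general proof are visible.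

*Lower bound.* There are $2M$ cells with $|m|\le M$ ($M\in\mathbb N$). If $2M\ge n+1$, some cell contains none of the $n$ points. A fixed smooth bump, scaled into this cell, has derivative of size at most $C\ell_m^{-1}\le CM^\theta$ relative to its own size, and $w$ is constant on the cell up to a factor. Normalized in $W^1_p$, it vanishes at all sample points and has $L_p$ norm at least $cM^{-\theta}\ge cn^{-\theta}$.

*The middle.* On an interval of length $\delta$, replacing $f$ by its value at the midpoint costs at most $\delta\|f'\|_{L_p}$, because $|f(x)-f(x_0)|\le\int|f'|\le\delta^{1-1/p}\|f'\|_{L_p}$. Divide each cell with $|m|\le M$ into $n_m=\lceil (M/|m|)^\theta\rceil$ equal pieces. By (1) the pieces have length at most $|m|^{-\theta}(|m|/M)^\theta=M^{-\theta}$, so the error on all these cells together is at most $CM^{-\theta}\|f'\|_{L_p(\mathbb R;w)}$. The number of points is at most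
$$2\sum_{m\le M}2\Big(\frac Mm\Big)^\theta\le4M^\theta\,\frac{M^{1-\theta}}{1-\theta}=4\lambda M .$$
The central cells get more points than one, and this does not matter because $\theta<1$.

*The tails.* For $|x|\ge M^{1/\lambda}$ approximate by $0$. We need $\int_{|x|\ge M^{1/\lambda}}|f|^pw\le CM^{-p\theta}\|f\|^p_{W^1_p}$. Since $|x|^{p(\lambda-1)}\ge M^{p\theta}$ there, it suffices that $\int|x|^{p(\lambda-1)}|f|^pw\le C\|f\|^p_{W^1_p}$. Try $\lambda=p=2$, $a=1$ and real $g\in C_c^\infty(\mathbb R)$. As $w'=-2xw$,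
$$\int4x^2g^2w=-\int2xg^2w'=\int2g^2w+\int4xgg'w\le2\int g^2w+\int2x^2g^2w+2\int g'^2w,$$
so $\int x^2g^2w\le\int g^2w+\int g'^2w$. Rapid decay of the weight is paid for by the derivative. Lemma 1 is this computation for all $\lambda,p,r$.

## 4. Two allocations of points that lose

Now let $d\ge2$.

*Tensor differences over the whole line.* A natural plan is to take univariate sampling operators $U_k$ on $\mathbb R$ with about $2^k$ points and error $C2^{-kr_\lambda}$, put $\Delta_k=U_k-U_{k-1}$ ($\Delta_0=U_0$), and sum $\Delta_{k_1}\otimes\cdots\otimes\Delta_{k_d}$ over $|\boldsymbol k|_1\le K$. The number of points is of order $K^{d-1}2^K$. The univariate bounds control a single term by $2^{-r_\lambda|\boldsymbol k|_1}$, and the triangle inequality bounds the error by $\sum_{|\boldsymbol k|_1>K}2^{-r_\lambda|\boldsymbol k|_1}$. This sum contains $\binom{K+d}{d-1}$ terms with $|\boldsymbol k|_1=K+1$, so it is at least $cK^{d-1}2^{-r_\lambda K}$. With $n\asymp K^{d-1}2^K$ we have $K\asymp\log n$,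 and the bound obtained is no better than $n^{-r_\lambda}(\log n)^{(r_\lambda+1)(d-1)}$. The argument stops at the triangle inequality, which costs a factor $(\log n)^{d-1}$. (This concerns the estimate; it does not say that these operators are that bad.)

*The same number of points in every box.* Use $N\ge1$ points in each box with $\pi(\boldsymbol m)\le M$ and none elsewhere. Two obstructions appear.

- Central box: cut $Q$ into $N+1$ slabs orthogonal to the first axis. One open slab contains no sample. A fixed bump squeezed into it in the $t_1$ direction has $L_p$ norm at least $cN^{-r}$ times its $W^r_p(Q)$ norm. So the error is at least $cN^{-r}$.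
- The box $\boldsymbol m=(\lfloor M\rfloor+1,1,\dots,1)$ is not sampled, and $\pi(\boldsymbol m)\le2M$. A bump there gives error at least $cM^{-r_\lambda}$, by the computation (12) below.

Error $\varepsilon$ thus forces $N\ge c\varepsilon^{-1/r}$ and $M\ge c\varepsilon^{-1/r_\lambda}$. There are at least $cM$ boxes, so the number of points is at least $c\,\varepsilon^{-1/r-1/r_\lambda}=c\,\varepsilon^{-(1+\theta)/r_\lambda}$. The error is then at least $c\,n^{-r_\lambda/(1+\theta)}$, which is a worse power of $n$.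

The remedy is to combine the two plans so that each repairs the other. A box needs to be resolved only to relative accuracy $(\pi(\boldsymbol m)/M)^{r_\lambda}$. If on the unit cube $n$ points give error $n^{-s}$, this takes about $(M/\pi(\boldsymbol m))^{r_\lambda/s}$ points. When $r_\lambda/s<1$, the sum of these numbers over $\pi(\boldsymbol m)\le M$ is of the same order as the number of boxes, exactly as in Section 3. And on the cube the smoothness is $r$, strictly more than $r_\lambda=\theta r$. So we may take any $s$ with $r_\lambda<s<r$, and tensor differences *on the cube*, with the wasteful triangle inequality, reach every $s<r$. The lost logarithms disappear in the gap between $r_\lambda$ and $r$.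

## 5. The decay of the weight turns derivatives into smallness far out

First a measure-theoretic fact that allows us to argue one variable at a time.

**Section fact.** Suppose $g$ and its weak derivative $h=\partial_1^lg$ are in $L_p(\mathbb R^d;\mu)$. Then for a.e. $x'=(x_2,\dots,x_d)$ the section $g(\cdot,x')$ has weak $l$-th derivative $h(\cdot,x')$, and both sections lie in $L_p(\mathbb R;w)$.

*Proof.* By Fubini the sections lie in $L_p(\mathbb R;w)$ for a.e. $x'$; such sections are locally integrable. For $\varphi\in C_c^\infty(\mathbb R)$ put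
$$F_\varphi(x')=\int_{\mathbb R}\big(g\,\varphi^{(l)}-(-1)^lh\,\varphi\big)(x_1,x')\,dx_1 .$$
Testing the definition of $h$ with $\varphi(x_1)\psi(x')$ gives $\int F_\varphi\psi\,dx'=0$ for all $\psi\in C_c^\infty(\mathbb R^{d-1})$, so $F_\varphi=0$ a.e. The exceptional null set depends on $\varphi$; we remove this dependence. For each $N\in\mathbb N$ the set of $\varphi\in C_c^\infty(\mathbb R)$ with support in $[-N,N]$ is a subset of the separable metric space $C^l[-N,N]$, so it has a countable $C^l$-dense subset $\mathcal D_N$. Off one null set, $F_\varphi(x')=0$ for all $\varphi\in\bigcup_N\mathcal D_N$. For such $x'$, since the sections are locally integrable, $C^l$-approximation with supports in a fixed $[-N,N]$ gives $F_\varphi(x')=0$ for every $\varphi\in C_c^\infty(\mathbb R)$. $\square$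

The same holds for the other variables. Moreover, $D^{(l_1,l')}f$ is the weak $\partial_1^{l_1}$-derivative of $D^{(0,l')}f$, because for $\chi\in C_c^\infty(\mathbb R^d)$
$$\int D^{(0,l')}f\,\partial_1^{l_1}\chi=(-1)^{|l'|_1}\int f\,D^{(l_1,l')}\chi=(-1)^{l_1}\int D^{(l_1,l')}f\,\chi.$$

**Lemma 1.** (a) For $g\in W^r_p(\mathbb R;w)$ and $0\le k\le r$,
$$\sum_{m\in\mathbb Z_*}|m|^{p\theta(r-k)}\|g^{(k)}\|^p_{L_p(I_m;w)}\le C\sum_{l=0}^r\|g^{(l)}\|^p_{L_p(\mathbb R;w)} .$$
(b) Let $Y\ge1$, let $g,\dots,g^{(r)}\in L_p((Y,\infty);w)$ and $g^{(i)}(Y)=0$ for $i<r$. Then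
$$\int_Y^\infty x^{pr(\lambda-1)}|g|^pw\,dx\le C\sum_{i=0}^r\int_Y^\infty|g^{(i)}|^pw\,dx$$
with $C$ independent of $Y$ and $g$. Functions may be complex valued.

Part (a) serves Theorem A. Part (b) is used only for Theorem C.

*Proof.* **Step 1: one power of $x^{\lambda-1}$ for one derivative.** Let $V_1(x)=a\lambda x^{\lambda-1}$ for $x\ge1$, so $w'=-V_1w$. Fix $\alpha\ge0$ and put $u=x^\alpha w$. Let $g$ be locally absolutely continuous with $g'\in L_{p,\mathrm{loc}}$. We claim that for $1\le Y<N$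
$$\int_Y^NV_1^p|g|^pu\,dx\le C\,V_1(Y)^{p-1}|g(Y)|^pu(Y)+C\int_Y^N(|g|^p+|g'|^p)u\,dx,\tag{3}$$
with $C$ independent of $Y,N,g$ (it may depend on $\alpha$). We have $u'=(-V_1+\alpha/x)u$ and $V_1'=(\lambda-1)V_1/x$, and $|g|^p$ is locally absolutely continuous with $|(|g|^p)'|\le p|g|^{p-1}|g'|$ a.e. Hence, with $\beta=(p-1)(\lambda-1)+\alpha$,
$$\big(V_1^{p-1}|g|^pu\big)'=-V_1^p|g|^pu+\frac\beta xV_1^{p-1}|g|^pu+V_1^{p-1}(|g|^p)'u .$$
Integrate over $[Y,N]$, solve for $\int V_1^p|g|^pu$, drop the term $-V_1(N)^{p-1}|g(N)|^pu(N)\le0$ and use $1/x\le1$: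
$$\int_Y^NV_1^p|g|^pu\le V_1(Y)^{p-1}|g(Y)|^pu(Y)+\beta\int_Y^NV_1^{p-1}|g|^pu+p\int_Y^NV_1^{p-1}|g|^{p-1}|g'|u .$$
Now $\beta V_1^{p-1}\le\frac14V_1^p+C$, and by Young's inequality $pV_1^{p-1}|g|^{p-1}|g'|\le\frac14V_1^p|g|^p+C|g'|^p$; for $p=1$ both are trivial. The left side is finite, because $[Y,N]$ is compact, so half of it can be absorbed. This is (3).

**Step 2: iteration.** The purpose is to get $j$ powers for $j$ derivatives. Claim $P(j)$: if $g,\dots,g^{(j)}\in L_p(\mathbb R;w)$, then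
$$\int_1^\infty x^{pj(\lambda-1)}|g|^pw\,dx\le C\sum_{i\le j}\|g^{(i)}\|^p_{L_p(\mathbb R;w)} .$$
$P(0)$ is trivial. Assume $P(j-1)$ and apply (3) with $\alpha=p(j-1)(\lambda-1)$, $Y=1$ and $N\to\infty$. On the left, $V_1^pu=(a\lambda)^px^{pj(\lambda-1)}w$. On the right, $\int_1^\infty(|g|^p+|g'|^p)x^{p(j-1)(\lambda-1)}w$ is bounded by $P(j-1)$ for $g$ and for $g'$. The boundary term is bounded because
$$|g(1)|^p\le C\int_0^1(|g|^p+|g'|^p)\,dx\le C\int_0^1(|g|^p+|g'|^p)w\,dx,$$
as $w\ge e^{-a}$ on $[0,1]$. So $P(j)$ holds.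

**Step 3: conclusion of (a).** We translate powers of $x$ into powers of $m$. By reflection $P(j)$ also holds on $(-\infty,-1]$. For $|m|\ge2$ and $x\in I_m$ we have $|x|\ge1$ and $|x|\ge(|m|-1)^{1/\lambda}\ge(|m|/2)^{1/\lambda}$, so $|x|^{\lambda-1}\ge(|m|/2)^\theta$. Hence $|m|^{p\theta(r-k)}\le C|x|^{p(r-k)(\lambda-1)}$ on $I_m$, and $P(r-k)$ applied to $g^{(k)}$ bounds the sum over $|m|\ge2$. The terms $|m|=1$ are at most $\|g^{(k)}\|^p_{L_p(\mathbb R;w)}$.

**Step 4: conclusion of (b).** We repeat Step 2 on $(Y,\infty)$, where the boundary terms vanish. Claim: if $g,\dots,g^{(j)}\in L_p((Y,\infty);w)$ and $g^{(i)}(Y)=0$ for $i<j$, then $\int_Y^\infty x^{pj(\lambda-1)}|g|^pw\le C\sum_{i\le j}\int_Y^\infty|g^{(i)}|^pw$. For $j=0$ this is trivial. For $j\ge1$ use (3) with the same $\alpha$ and $N\to\infty$; the boundary term is $0$ since $g(Y)=0$, and the claim for $j-1$ applies to $g$ and to $g'$, whose derivatives of order less than $j-1$ vanish at $Y$. The constant in (3) does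 not depend on $Y$. Take $j=r$. $\square$

**Lemma 2.** For $f\in W^r_p(\mathbb R^d;\mu)$ and $f_{\boldsymbol m}:=f\circ A_{\boldsymbol m}$ on $Q$,
$$\sum_{\boldsymbol m\in\mathbb Z_*^d}\pi(\boldsymbol m)^{pr_\lambda}\,\kappa_{\boldsymbol m}\,\|f_{\boldsymbol m}\|^p_{W^r_p(Q)}\le C\|f\|^p_{W^r_p(\mathbb R^d;\mu)},\qquad \|g\|^p_{W^r_p(Q)}=\sum_{|\boldsymbol k|_\infty\le r}\|D^{\boldsymbol k}g\|^p_{L_p(Q)} .\tag{4}$$

This is the statement that a box can hold only a share $\pi(\boldsymbol m)^{-r_\lambda}$ of the norm. Even the full $W^r_p(Q)$ norm of the rescaled piece is that small: each derivative falling on $f_{\boldsymbol m}$ gains $|m_i|^{-\theta}$ from the short cell, and each of the remaining $r-k_i$ derivatives gains $|m_i|^{-\theta}$ from Lemma 1.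

*Proof.* **Step 1: Lemma 1 in each variable.** Put $\omega_k=\sum_m|m|^{p\theta(r-k)}1_{I_m}$ on $\mathbb R$. Lemma 1(a) says $\int\omega_k|g^{(k)}|^pw\le C\sum_{l\le r}\int|g^{(l)}|^pw$. Let $|\boldsymbol k|_\infty\le r$. By the section fact, for a.e. $x'$ the section in $x_1$ of $D^{(0,k_2,\dots,k_d)}f$ lies in $W^r_p(\mathbb R;w)$, with derivatives the sections of $D^{(l_1,k_2,\dots,k_d)}f$, $l_1\le r$. Apply Lemma 1 to it, multiply by $\prod_{i\ge2}\omega_{k_i}(x_i)w(x_i)$ and integrate over $x'$ (Tonelli):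
$$\int\prod_{i\ge1}\omega_{k_i}(x_i)|D^{\boldsymbol k}f|^p\,d\mu\le C\sum_{l_1\le r}\int\prod_{i\ge2}\omega_{k_i}(x_i)|D^{(l_1,k_2,\dots,k_d)}f|^p\,d\mu .$$
For each $l_1$ do the same with $x_2$ and $D^{(l_1,0,k_3,\dots,k_d)}f$, and so on through all the variables. The result is
$$\sum_{\boldsymbol m}\prod_i|m_i|^{p\theta(r-k_i)}\|D^{\boldsymbol k}f\|^p_{L_p(I_{\boldsymbol m};\mu)}\le C\|f\|^p_{W^r_p(\mathbb R^d;\mu)} .$$

**Step 2: rescaling.** We pass from the box to the cube. Since $D^{\boldsymbol k}f_{\boldsymbol m}=\prod_i\ell_{m_i}^{k_i}\,(D^{\boldsymbol k}f)\circ A_{\boldsymbol m}$, (1) and (2) give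
$$\kappa_{\boldsymbol m}\|D^{\boldsymbol k}f_{\boldsymbol m}\|^p_{L_p(Q)}\le e^{ad}\prod_i|m_i|^{-p\theta k_i}\|D^{\boldsymbol k}f\|^p_{L_p(I_{\boldsymbol m};\mu)}=e^{ad}\pi(\boldsymbol m)^{-pr_\lambda}\prod_i|m_i|^{p\theta(r-k_i)}\|D^{\boldsymbol k}f\|^p_{L_p(I_{\boldsymbol m};\mu)} .$$
Multiply by $\pi(\boldsymbol m)^{pr_\lambda}$, sum over $\boldsymbol m$ and $\boldsymbol k$, and use Step 1. $\square$

## 6. Sampling on the unit cube at every rate below $r$

**Lemma 3.** $W^r_p(Q)\hookrightarrow C(Q)$ continuously. Let $0<s<r$. For every $n\ge1$ there is a linear operator $S_ng=\sum_{i=1}^ng(\boldsymbol t_i)\psi_i$ with $\boldsymbol t_i\in(0,1)^d$, $\psi_i\in L_\infty(Q)$, such that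
$$\|g-S_ng\|_{L_p(Q)}\le C_sn^{-s}\|g\|_{W^r_p(Q)}\qquad(g\in W^r_p(Q)).$$

*Proof.* **Step 1: density and embedding.** This makes point values meaningful and lets us compute with smooth functions. Let $\boldsymbol c$ be the center of $Q$. For $\eta\uparrow1$ the functions $g(\boldsymbol c+\eta(\cdot-\boldsymbol c))$ are defined on a cube larger than $Q$ and converge to $g$ in $W^r_p(Q)$, since dilations act continuously in $L_p$. Mollifying them shows that $C^\infty(Q)$ is dense in $W^r_p(Q)$. For an absolutely continuous $h$ on $[0,1]$, $|h(t)|\le\|h\|_{L_1(0,1)}+\|h'\|_{L_1(0,1)}$. Iterating over the variables, for smooth $g$,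
$$\|g\|_{C(Q)}\le\sum_{\boldsymbol l\in\{0,1\}^d}\|D^{\boldsymbol l}g\|_{L_1(Q)}\le C\|g\|_{W^r_p(Q)} .$$
By density the embedding follows, and approximants converging in $W^r_p(Q)$ converge uniformly.

**Step 2: one variable.** We build piecewise interpolation with error $2^{-kr}$. Fix $r$ distinct nodes in $(0,1)$. Let $Q_kh$ be the piecewise polynomial of degree less than $r$ that interpolates $h$ on each of the $2^k$ equal half-open subintervals of $[0,1]$ (the last one closed) at the affinely transported nodes. On $[0,1]$, the difference of $h$ and its Taylor polynomial of degree $r-1$ at $0$ is $\int_0^t\frac{(t-\sigma)^{r-1}}{(r-1)!}h^{(r)}(\sigma)\,d\sigma$, at most $\|h^{(r)}\|_{L_1}$ in absolute value. Since $Q_0$ reproduces polynomials of degree less than $r$ and is bounded in the sup norm, $\|h-Q_0h\|_\infty\le C\|h^{(r)}\|_{L_p(0,1)}$. On a subinterval $J$ of length $2^{-k}$ apply this to the rescaled function: the $r$-th derivative contributes $2^{-kr}$, and the Jacobian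 factors on both sides cancel, so $\|h-Q_kh\|_{L_p(J)}\le C2^{-kr}\|h^{(r)}\|_{L_p(J)}$. Summing $p$-th powers over $J$ gives $\|h-Q_kh\|_{L_p(0,1)}\le C2^{-kr}\|h^{(r)}\|_{L_p(0,1)}$. With $\Delta_0=Q_0$ and $\Delta_k=Q_k-Q_{k-1}$,
$$\|\Delta_kh\|_{L_p(0,1)}\le C2^{-kr}\|h\|_{W^r_p(0,1)}\qquad(k\ge0).\tag{5}$$
For $k=0$ this is $\|Q_0h\|_\infty\le C\|h\|_\infty\le C\|h\|_{W^1_p(0,1)}$.

**Step 3: tensor differences.** The aim is
$$\|\Delta_{\boldsymbol k}g\|_{L_p(Q)}\le C2^{-r|\boldsymbol k|_1}\|g\|_{W^r_p(Q)},\qquad \Delta_{\boldsymbol k}=\Delta^{(1)}_{k_1}\cdots\Delta^{(d)}_{k_d},\tag{6}$$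
where the $i$-th factor acts on the $i$-th variable. $\Delta_{\boldsymbol k}g$ is a finite sum of values of $g$ times products of univariate functions, so $\Delta_{\boldsymbol k}$ is bounded from $C(Q)$ into the bounded functions. Let $g\in C^\infty(Q)$ and $G=\Delta^{(2)}_{k_2}\cdots\Delta^{(d)}_{k_d}g$. Then $G$ is a finite sum of terms $g(t_1,\boldsymbol\xi)\psi(t_2,\dots,t_d)$ with fixed $\boldsymbol\xi$. So $G$ is smooth in $t_1$ and $\partial_1^lG=\Delta^{(2)}_{k_2}\cdots\Delta^{(d)}_{k_d}\partial_1^lg$. Apply (5) for fixed $(t_2,\dots,t_d)$ and integrate over these variables: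
$$\|\Delta_{\boldsymbol k}g\|^p_{L_p(Q)}\le C2^{-prk_1}\sum_{l_1\le r}\|\Delta^{(2)}_{k_2}\cdots\Delta^{(d)}_{k_d}\partial_1^{l_1}g\|^p_{L_p(Q)} .$$
Repeat with the second variable and the smooth functions $\partial_1^{l_1}g$, and so on. This gives (6) for smooth $g$. For general $g$ take smooth approximants; they converge in $W^r_p(Q)$ and uniformly, so both sides of (6) converge.

**Step 4: the series represents $g$.** By telescoping, $\sum_{|\boldsymbol k|_\infty\le K}\Delta_{\boldsymbol k}g=Q_K^{(1)}\cdots Q_K^{(d)}g$. On each subcube of side $2^{-K}$ this interpolation operator has sup norm bounded independently of $K$ and reproduces constants, so its error there is at most $C$ times the oscillation of $g$ on the closed subcube. For continuous $g$ this tends to $0$ uniformly. By (6) the series $\sum_{\boldsymbol k}\Delta_{\boldsymbol k}g$ converges absolutely in $L_p(Q)$, hence its sum is $g$.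

**Step 5: truncation and counting.** Now we choose which terms to keep. $\Delta_k$ uses at most $2r2^k$ nodes, and at most $(j+1)^{d-1}$ indices have $|\boldsymbol k|_1=j$. So $\sum_{|\boldsymbol k|_1\le K}\Delta_{\boldsymbol k}$ uses at most
$$\sum_{|\boldsymbol k|_1\le K}(2r)^d2^{|\boldsymbol k|_1}\le C_0(K+1)^{d-1}2^K$$
nodes, all in $(0,1)^d$, where $C_0\ge 1$. By (6) its error is at most $C\sum_{j>K}(j+1)^{d-1}2^{-rj}\|g\|_{W^r_p(Q)}\le C(K+1)^{d-1}2^{-rK}\|g\|_{W^r_p(Q)}$. Let $n\ge C_0$ and take the largest $K\ge0$ with $C_0(K+1)^{d-1}2^K\le n$. Then $n<C_0(K+2)^{d-1}2^{K+1}\le C(K+1)^{d-1}2^K$, and $n^s$ times the error is at most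
$$C(K+1)^{(1+s)(d-1)}2^{(s-r)K}\|g\|_{W^r_p(Q)}\le C_s\|g\|_{W^r_p(Q)},$$
because $s<r$. If $n<C_0$ take $S_n=0$. $\square$

The factor $(K+1)^{d-1}$ in the error is the loss of Section 4. Here $2^{(s-r)K}$ absorbs it.

## 7. How many boxes have $\pi(\boldsymbol m)\le M$

Let $T_d(M)=\#\{\boldsymbol m\in\mathbb N^d:\pi(\boldsymbol m)\le M\}$ and $\Phi(M)=M(1+\log M)^{d-1}$. For instance $T_2(4)=4+2+1+1=8$, while $\Phi(4)\approx9.5$ for $d=2$. For $M\ge1$ we claim
$$c_0\Phi(M)\le T_d(M)\le\Phi(M).\tag{7}$$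
Both bounds go by induction on $d$, using $T_d(M)=\sum_{k\le M}T_{d-1}(M/k)$. For $d=1$, $M/2\le\lfloor M\rfloor\le M$. Upper bound:
$$T_d(M)\le\sum_{k\le M}\frac Mk\Big(1+\log\frac Mk\Big)^{d-2}\le M(1+\log M)^{d-2}\sum_{k\le M}\frac1k\le\Phi(M).$$
Lower bound: keep only $k\le\sqrt M$, where $\log(M/k)\ge\frac12\log M$. Then
$$T_d(M)\ge cM\Big(1+\tfrac12\log M\Big)^{d-2}\sum_{k\le\sqrt M}\frac1k,\qquad \sum_{k\le\sqrt M}\frac1k\ge\max\Big(1,\tfrac12\log M\Big)\ge\tfrac13(1+\log M).$$
The last inequality holds since for $u\ge0$ we have $1\ge\frac{1+u}3$ if $u\le2$ and $\frac u2\ge\frac{1+u}3$ if $u\ge2$.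

**Inversion.** If $M\ge1$, $n\ge2$, $A\ge1$ and $A^{-1}n\le\Phi(M)\le An$, then
$$M\asymp n(\log n)^{-(d-1)}\quad\text{with constants depending only on }A,d.\tag{8}$$
Indeed $\log(1+x)\le x$ gives $\log M\le\log\Phi(M)\le d\log M$. Therefore $\log n\le\log A+d\log M\le C_A(1+\log M)$, and $1+\log M\le1+\log(An)\le C_A\log n$. Insert $1+\log M\asymp\log n$ into $M=\Phi(M)(1+\log M)^{-(d-1)}$. Note also that $\Phi$ is a continuous increasing bijection of $[1,\infty)$ onto itself.

## 8. The upper bound: $(M/\pi(\boldsymbol m))^q$ samples in box $\boldsymbol m$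

Choose $s$ with $r_\lambda<s<r$, possible since $\theta<1$, and put $q=r_\lambda/s<1$. For $M\ge1$ and $\pi(\boldsymbol m)\le M$ let $n_{\boldsymbol m}=\lceil(M/\pi(\boldsymbol m))^q\rceil$ and
$$\mathcal A_Mf=\sum_{\pi(\boldsymbol m)\le M}1_{I_{\boldsymbol m}}\cdot\big(S_{n_{\boldsymbol m}}f_{\boldsymbol m}\big)\circ A_{\boldsymbol m}^{-1} .$$
This has the form $\sum_if(\boldsymbol x_i)\varphi_i$ with $\varphi_i$ bounded and boundedly supported.

**Step 1: the error.** We show that every box, sampled or not, contributes at the level $M^{-r_\lambda}$. If $\pi(\boldsymbol m)\le M$, Lemma 3 and $n_{\boldsymbol m}^{-s}\le(\pi(\boldsymbol m)/M)^{qs}$ with $qs=r_\lambda$ give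
$$\|f_{\boldsymbol m}-S_{n_{\boldsymbol m}}f_{\boldsymbol m}\|_{L_p(Q)}\le C\Big(\frac{\pi(\boldsymbol m)}M\Big)^{r_\lambda}\|f_{\boldsymbol m}\|_{W^r_p(Q)} .$$
If $\pi(\boldsymbol m)>M$, then $\|f_{\boldsymbol m}\|_{L_p(Q)}\le(\pi(\boldsymbol m)/M)^{r_\lambda}\|f_{\boldsymbol m}\|_{W^r_p(Q)}$ trivially. By (2) and Lemma 2,
$$\|f-\mathcal A_Mf\|^p_{L_p(\mathbb R^d;\mu)}\le CM^{-pr_\lambda}\sum_{\boldsymbol m}\pi(\boldsymbol m)^{pr_\lambda}\kappa_{\boldsymbol m}\|f_{\boldsymbol m}\|^p_{W^r_p(Q)}\le CM^{-pr_\lambda}\|f\|^p_{W^r_p(\mathbb R^d;\mu)} .\tag{9}$$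

**Step 2: the number of points.** We show it is of the order of the number of boxes. There are $2^d$ sign patterns and $\lceil x\rceil\le2x$ for $x\ge1$. Group the boxes by $2^{-j-1}M<\pi(\boldsymbol m)\le2^{-j}M$, with $T_d(M')=0$ for $M'<1$. The number of points is at most
$$2^{d+1}\sum_{\substack{\boldsymbol m\in\mathbb N^d\\\pi(\boldsymbol m)\le M}}\Big(\frac M{\pi(\boldsymbol m)}\Big)^q\le2^{d+1}\sum_{j\ge0}2^{(j+1)q}T_d(2^{-j}M)\le C\sum_{j\ge0}2^{-j(1-q)}\Phi(M)\le C_1\Phi(M).\tag{10}$$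
We used (7) in the form $T_d(2^{-j}M)\le2^{-j}\Phi(M)$, and $q<1$ for the convergence.

**Step 3: choice of $M$.** We convert $M$ into $n$. Given $n\ge\max(2,C_1)$ choose $M\ge1$ with $C_1\Phi(M)=n$. Then $\mathcal A_M$ uses at most $n$ points, and (9) and (8) give
$$\varrho_n\le CM^{-r_\lambda}\le Cn^{-r_\lambda}(\log n)^{r_\lambda(d-1)} .$$
For the finitely many remaining $n\ge2$ use $\varrho_n\le1$.

## 9. The lower bound: one bump per box

**Step 1: an inverse inequality.** We produce a large space on which the $W^r_p$ norm is at most $CM^{r_\lambda}$ times the $L_p$ norm. Fix $0\ne\varphi\in C_c^\infty(0,1)$ and let $\varphi_{\boldsymbol m}=(\varphi\otimes\cdots\otimes\varphi)\circ A_{\boldsymbol m}^{-1}$, extended by $0$. It is supported in the interior of $I_{\boldsymbol m}$. Each derivative in $x_i$ brings a factor $\ell_{m_i}^{-1}\le\lambda|m_i|^\theta$, so by (2), for $|\boldsymbol k|_\infty\le r$,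
$$\|D^{\boldsymbol k}\varphi_{\boldsymbol m}\|^p_{L_p(\mu)}\le C\kappa_{\boldsymbol m}\prod_i(\lambda|m_i|^\theta)^{pk_i}\le C\kappa_{\boldsymbol m}\pi(\boldsymbol m)^{pr_\lambda},\qquad \|\varphi_{\boldsymbol m}\|^p_{L_p(\mu)}\ge c\kappa_{\boldsymbol m}.\tag{11}$$
In particular
$$\|\varphi_{\boldsymbol m}\|_{L_p(\mu)}\ge c\,\pi(\boldsymbol m)^{-r_\lambda}\|\varphi_{\boldsymbol m}\|_{W^r_p(\mathbb R^d;\mu)} .\tag{12}$$
The supports are disjoint, so $p$-th powers of norms add. On the span $E_M$ of $\{\varphi_{\boldsymbol m}:\pi(\boldsymbol m)\le M\}$,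
$$\|f\|_{W^r_p(\mathbb R^d;\mu)}\le C_2M^{r_\lambda}\|f\|_{L_p(\mathbb R^d;\mu)},\qquad\dim E_M=2^dT_d(M).\tag{13}$$

**Step 2: choice of $M$.** We need more than $n$ boxes. For $n\ge2$ let $M\ge1$ be defined by $\Phi(M)=\max\{1,(n+1)/(2^dc_0)\}$. By (7), $2^dT_d(M)\ge n+1$. Since $\Phi(M)\asymp n$, (8) gives $M\le Cn(\log n)^{-(d-1)}$.

**Step 3: sampling widths.** We exhibit a function the samples cannot see. Given $n$ points, there are at least $n+1$ disjoint boxes $I_{\boldsymbol m}$ with $\pi(\boldsymbol m)\le M$, so one of them contains none of the points. Then $f=\varphi_{\boldsymbol m}/\|\varphi_{\boldsymbol m}\|_{W^r_p(\mathbb R^d;\mu)}$ lies in $\boldsymbol W^r_p$ and vanishes at all the points. Whatever the functions $\varphi_1,\dots,\varphi_n$ in the formula are, the error is at least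
$$\|f\|_{L_p(\mathbb R^d;\mu)}\ge C_2^{-1}M^{-r_\lambda}\ge c\,n^{-r_\lambda}(\log n)^{r_\lambda(d-1)} .$$
With Section 8 this already proves the assertion of the problem.

**Step 4: Kolmogorov and linear widths.** Here the pigeonhole argument is replaced by Tikhomirov's theorem. By (13) the ball of radius $C_2^{-1}M^{-r_\lambda}$ of the subspace $E_M\subset L_p(\mathbb R^d;\mu)$ lies in $\boldsymbol W^r_p$, and $\dim E_M\ge n+1$. Hence $d_n\ge C_2^{-1}M^{-r_\lambda}\ge cn^{-r_\lambda}(\log n)^{r_\lambda(d-1)}$. Together with $d_n\le\lambda_n\le\varrho_n$ and Section 8, Theorem A is proved. $\blacksquare$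

## 10. Exponents $\lambda\le1$: unit cubes already see a constant weight

*Proof of Theorem B.* Let $0<\lambda\le1$. For $|x-y|\le1$ we have $\big||x|^\lambda-|y|^\lambda\big|\le|x-y|^\lambda\le1$. So on each unit cube $\boldsymbol z+[0,1)^d$, $\boldsymbol z\in\mathbb Z^d$, the weight varies by a factor at most $e^{ad}$. The bumps $\varphi^{\otimes d}(\cdot-\boldsymbol z)$ are disjointly supported in these cubes, and for $f=\sum_{\boldsymbol z}\gamma_{\boldsymbol z}\varphi^{\otimes d}(\cdot-\boldsymbol z)$ (finite sum)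
$$\|D^{\boldsymbol k}f\|^p_{L_p(\mu)}\le\sum_{\boldsymbol z}|\gamma_{\boldsymbol z}|^p\sup_{\boldsymbol z+[0,1)^d}w\;\|D^{\boldsymbol k}\varphi^{\otimes d}\|_{L_p}^p\le C\|f\|^p_{L_p(\mu)} .$$
So $\|f\|_{W^r_p}\le C\|f\|_{L_p}$ on an infinite-dimensional space, and Tikhomirov's theorem gives $d_n\ge1/C$ for all $n$. Also $d_n\le\varrho_n\le1$. For $\lambda>1$, $\varrho_n\to0$ by Theorem A, and for $\lambda\le1$ it does not tend to $0$. $\blacksquare$

## 11. Theorem C in one variable: counting in phase space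

From here on $p=2$ and scalars are complex; the singular numbers of a real operator equal those of its complexification. Recall that $d_n=\lambda_n=s_{n+1}$ for compact operators between Hilbert spaces, where $s_1\ge s_2\ge\dots$ are the singular numbers. Let
$$H=W^r_2(\mathbb R;w),\qquad L=L_2(\mathbb R;w),\qquad T:H\to L\ \text{the embedding}.$$
By Theorem A with $d=1$, $T$ is a norm limit of finite-rank operators, hence compact. Let $s_j$ be its singular numbers, and
$$N(\Lambda)=\#\{j:s_j^{-2}\le\Lambda\} .$$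
Since $\langle T^*Tf,f\rangle_H=\|f\|_L^2$, $N(\Lambda)$ is the maximal dimension of a subspace of $H$ on which $\|f\|_H^2\le\Lambda\|f\|_L^2$. The eigenvectors of $T^*T$ with $s_j^2\ge\Lambda^{-1}$ span such a subspace; a subspace of larger dimension contains a nonzero vector orthogonal in $H$ to all of them, for which $\|f\|_L^2<\Lambda^{-1}\|f\|_H^2$. Consequently, if $G\subset H$ is a subspace of codimension at most $\nu$ and $\|f\|_H^2>\Lambda\|f\|_L^2$ for all $0\ne f\in G$, then $N(\Lambda)\le\nu$, because a subspace of dimension exceeding $\nu$ meets $G$ nontrivially.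

The goal of this section is
$$N(\Lambda)\sim c_{\lambda,a}\Lambda^{1/(2r_\lambda)}\qquad(\Lambda\to\infty).\tag{14}$$

*Check.* For $\lambda=2$, $a=1$, $r=1$ the Hermite polynomials are orthogonal in $L$, their derivatives are orthogonal too, and $\|h_k'\|_L^2=2k\|h_k\|_L^2$. So $s_k^{-2}$ runs through $1+2k$, $k\ge0$, and $N(\Lambda)\sim\Lambda/2$. On the other side $r_\lambda=\frac12$ and $c_{2,1}=\frac1\pi\int\sqrt{(1-t^2)_+}\,dt=\frac12$.

**Step 1: local model.** We freeze the logarithmic derivative of the weight on short intervals, where the form becomes diagonal in Fourier series. Put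
$$P(t)=\sum_{k=0}^rt^k,\quad \Lambda=P(R^2),\quad V(x)=\tfrac{a\lambda}2|x|^{\lambda-1}\operatorname{sgn}x,\quad X=R^{1/(\lambda-1)} .$$
Then $w'=-2Vw$, $V(Xt)=RV(t)$ and $XR=R^{1/\theta}$. Fix $B,L_0>0$. For large $R$ split $[-BX,BX]$ into $K=\lceil2BXR/L_0\rceil$ intervals $J$ of equal length $\ell\le L_0/R$ with midpoints $x_J$. Put $v_J=V(x_J)$ and $w_J(x)=w(x_J)e^{-2v_J(x-x_J)}$. On $J$,
$$\Big|\log\frac w{w_J}\Big|=\Big|2\int_{x_J}^x(V(y)-v_J)\,dy\Big|\le2\ell\operatorname{osc}_JV\le\varepsilon_R,$$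
where $\varepsilon_R:=\max_J2\ell\operatorname{osc}_JV\to0$ as $R\to\infty$. Indeed, for $\lambda\le2$ the function $V$ is Hölder continuous of order $\lambda-1$, so $\ell\operatorname{osc}_JV\le C\ell^\lambda\to0$. For $\lambda\ge2$, $|V'|\le C_BX^{\lambda-2}$ on $[-BX,BX]$, so
$$\ell\operatorname{osc}_JV\le C_B\ell^2X^{\lambda-2}\le C_BL_0^2R^{-2+\frac{\lambda-2}{\lambda-1}}=C_BL_0^2R^{-\lambda/(\lambda-1)} .$$
On $J$ write $f=e^{v_J(x-x_J)}g$. Then $f^{(k)}=e^{v_J(x-x_J)}(D+v_J)^kg$, so
$$\sum_{k\le r}\int_J|f^{(k)}|^2w_J=w(x_J)\sum_{k\le r}\|(D+v_J)^kg\|^2_{L_2(J)},\qquad\int_J|f|^2w_J=w(x_J)\|g\|^2_{L_2(J)} .$$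
Suppose $g\in H^r(J)$ (the unweighted $L_2$ Sobolev space) and $g^{(i)}$, $i<r$, agree at the two endpoints. Let $c_j$ be the Fourier coefficients of $g$ with respect to $\ell^{-1/2}e^{2\pi\mathrm i jx/\ell}$. Integration by parts has no boundary terms, so $(D+v_J)^kg$ has coefficients $(2\pi\mathrm ij/\ell+v_J)^kc_j$ for $k\le r$. The two quantities are therefore
$$w(x_J)\sum_jP\big((2\pi j/\ell)^2+v_J^2\big)|c_j|^2\qquad\text{and}\qquad w(x_J)\sum_j|c_j|^2 .\tag{15}$$

**Step 2: lower bound for $N(\Lambda)$.** We construct a large subspace with $\|f\|_H^2\le\Lambda\|f\|_L^2$. Choose $R'\ge0$ with $e^{2\varepsilon_R}P(R'^2)=P(R^2)$, possible for large $R$ since $P$ maps $[0,\infty)$ increasingly onto $[1,\infty)$. As $P(t)\sim t^r$, $R'/R\to1$. On each $J$ take the trigonometric polynomials $g$ with frequencies satisfying $(2\pi j/\ell)^2+v_J^2\le R'^2$ and impose the $r$ conditions that $g^{(i)}$, $i<r$, vanish at the left endpoint. By periodicity they vanish at the right endpoint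 too, so $f$ extended by zero lies in $H$. By (15) and $e^{-\varepsilon_R}\le w/w_J\le e^{\varepsilon_R}$,
$$\|f\|_H^2\le e^{2\varepsilon_R}P(R'^2)\|f\|_L^2=\Lambda\|f\|_L^2 .$$
Functions belonging to different $J$ are orthogonal in both spaces, so the inequality holds on the sum of these spaces. Since $\#\{j\in\mathbb Z:|j|\le A\}=2\lfloor A\rfloor+1\ge2A-1$ for $A\ge0$,
$$N(\Lambda)\ge\sum_J\Big(\frac\ell\pi\sqrt{(R'^2-v_J^2)_+}-1-r\Big).$$
Divide by $XR$. With $t_J=x_J/X$ we have $v_J=RV(t_J)$, so the first part is a Riemann sum, with mesh $\ell/X\to0$, of $\frac1\pi\sqrt{((R'/R)^2-V(t)^2)_+}$ on $[-B,B]$. This integrand converges uniformly to $\frac1\pi\sqrt{(1-V^2)_+}$. There are $K\le2BXR/L_0+1$ intervals. Hence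
$$\liminf_{R\to\infty}\frac{N(\Lambda)}{R^{1/\theta}}\ge\frac1\pi\int_{-B}^B\sqrt{(1-V^2)_+}\,dt-\frac{2B(r+1)}{L_0} .\tag{16}$$

**Step 3: upper bound for $N(\Lambda)$.** We construct $G$ of small codimension with $\|f\|_H^2>\Lambda\|f\|_L^2$ on $G\setminus\{0\}$. Choose $R''$ with $e^{-2\varepsilon_R}P(R''^2)=P(R^2)$; again $R''/R\to1$. Let $G$ be the set of $f\in H$ such that

- on each $J$, with $g=e^{-v_J(x-x_J)}f$, the values of $g^{(i)}$, $i<r$, at the two endpoints agree, and $c_j=0$ whenever $(2\pi j/\ell)^2+v_J^2\le R''^2$;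
- $f^{(i)}(\pm BX)=0$ for $i<r$.

Since $\#\{j:|j|\le A\}\le2A+1$, the codimension of $G$ is at most $\sum_J\big(r+1+\frac\ell\pi\sqrt{(R''^2-v_J^2)_+}\big)+2r$.

Let $f\in G$. If $f|_J\ne0$, then in (15) every $j$ with $c_j\ne0$ has $(2\pi j/\ell)^2+v_J^2>R''^2$, so
$$\sum_{k\le r}\int_J|f^{(k)}|^2w>e^{-2\varepsilon_R}P(R''^2)\int_J|f|^2w=\Lambda\int_J|f|^2w .$$
On the tails, let $Y=BX$, which is at least $1$ for large $R$. Lemma 1(b) with $p=2$ gives
$$Y^{2r(\lambda-1)}\int_Y^\infty|f|^2w\le\int_Y^\infty x^{2r(\lambda-1)}|f|^2w\le C_4\sum_{i\le r}\int_Y^\infty|f^{(i)}|^2w$$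
with $C_4$ independent of $Y$; likewise on $(-\infty,-Y)$. Here $Y^{2r(\lambda-1)}=B^{2r(\lambda-1)}R^{2r}$, and $\Lambda\le(r+1)R^{2r}$ for $R\ge1$. Fix $B$ with $B^{2r(\lambda-1)}>C_4(r+1)$. Then, whenever $f\ne0$ on a tail, the contribution of that tail to $\|f\|_H^2$ exceeds $\Lambda$ times its contribution to $\|f\|_L^2$. Adding intervals and tails, $\|f\|_H^2>\Lambda\|f\|_L^2$ for $0\ne f\in G$. So $N(\Lambda)$ is at most the codimension, and, dividing by $XR$ as before,
$$\limsup_{R\to\infty}\frac{N(\Lambda)}{R^{1/\theta}}\le\frac1\pi\int_{\mathbb R}\sqrt{(1-V^2)_+}\,dt+\frac{2B(r+1)}{L_0} .\tag{17}$$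

**Step 4: conclusion.** We remove the auxiliary parameters. Take $B$ so large that also $V(B)\ge1$; then the integral in (16) is the integral over $\mathbb R$, which is $\pi c_{\lambda,a}$. Let $L_0\to\infty$ in (16) and (17): $N(\Lambda)\sim c_{\lambda,a}R^{1/\theta}$. Since $\Lambda=P(R^2)\sim R^{2r}$, $R^{1/\theta}\sim\Lambda^{1/(2r\theta)}$, and (14) follows. With
$$t_k:=s_k^{-1/r_\lambda}$$
it says
$$\#\{k:t_k\le\tau\}\sim c_{\lambda,a}\tau\qquad(\tau\to\infty).\tag{18}$$
For the second form of the constant substitute $u=(a\lambda/2)^2t^{2(\lambda-1)}$ on $t>0$, so that $dt=\frac1{2(\lambda-1)}\big(\frac2{a\lambda}\big)^{1/(\lambda-1)}u^{\frac1{2(\lambda-1)}-1}\,du$, and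
$$c_{\lambda,a}=\frac2\pi\cdot\frac1{2(\lambda-1)}\Big(\frac2{a\lambda}\Big)^{\frac1{\lambda-1}}\int_0^1u^{\frac1{2(\lambda-1)}-1}(1-u)^{1/2}\,du,$$
which is the Beta-function expression in Theorem C.

## 12. Singular numbers in $d$ variables are products

Write $H_d=W^r_2(\mathbb R^d;\mu)$, with inner product $\sum_{\boldsymbol l\in\{0,\dots,r\}^d}\langle D^{\boldsymbol l}\cdot,D^{\boldsymbol l}\cdot\rangle_{L_2(\mu)}$. The claim is that the singular numbers of $H_d\to L_2(\mathbb R^d;\mu)$ are the products $\prod_is_{k_i}$, $\boldsymbol k\in\mathbb N^d$, rearranged.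

**Step 1: one variable.** We find a basis orthogonal in both spaces. $T$ is injective and compact. Let $(e_k)$ be an orthonormal basis of $H$ of eigenvectors of $T^*T$. Then
$$\langle f,e_k\rangle_L=\langle f,T^*Te_k\rangle_H=s_k^2\langle f,e_k\rangle_H\qquad(f\in H).\tag{19}$$
So the $e_k/s_k$ are orthonormal in $L$. Their span is dense in $H$, hence dense in $H$ for the weaker norm of $L$, and $H\supset C_c^\infty(\mathbb R)$ is dense in $L$. Thus $(e_k/s_k)$ is an orthonormal basis of $L$.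

**Step 2: tensor products.** Let $e_{\boldsymbol k}=\bigotimes_ie_{k_i}$. The inner product of $H_d$ factorizes on tensor products, so the $e_{\boldsymbol k}$ are orthonormal in $H_d$. In $L_2(\mathbb R^d;\mu)$ they are orthogonal with norms $\prod_is_{k_i}$, and complete, being multiples of tensor products of an orthonormal basis of $L$.

**Step 3: completeness in $H_d$.** This is the point where sections are needed again. Let $f\in H_d$. For fixed $(l_2,\dots,l_d)$ the sections in $x_1$ of $D^{(0,l_2,\dots,l_d)}f$ lie in $H$ for a.e. $x'$, by the section fact, so (19) gives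
$$\sum_{l_1\le r}\int D^{(l_1,l_2,\dots,l_d)}f\;\overline{e_{k_1}^{(l_1)}}\,w\,dx_1=s_{k_1}^{-2}\int D^{(0,l_2,\dots,l_d)}f\;\overline{e_{k_1}}\,w\,dx_1 .$$
Multiply by $\prod_{i\ge2}\overline{e_{k_i}^{(l_i)}(x_i)}w(x_i)$ and integrate over $x'$; Fubini applies because all products are integrable by Cauchy–Schwarz. Sum over $l_2$ and treat $x_2$ in the same way, with the sections of $D^{(0,0,l_3,\dots,l_d)}f$, and so on. The result is
$$\langle f,e_{\boldsymbol k}\rangle_{H_d}=\prod_is_{k_i}^{-2}\,\langle f,e_{\boldsymbol k}\rangle_{L_2(\mu)} .$$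
If all these numbers vanish, then $f=0$ by completeness of $(e_{\boldsymbol k})$ in $L_2(\mu)$. So $(e_{\boldsymbol k})$ is an orthonormal basis of $H_d$, mapped by the embedding to an orthogonal system with norms $\prod_is_{k_i}$. This is the claim.

## 13. Counting products and the constant $c_{\lambda,a}^d/(d-1)!$

Write $c=c_{\lambda,a}$ and $N_d(\tau)=\#\{\boldsymbol k\in\mathbb N^d:\prod_it_{k_i}\le\tau\}$. Since $\|f\|_L\le\|f\|_H$, $s_1\le1$ and all $t_k\ge1$. We claim
$$N_d(\tau)\sim C_d\,\tau(\log\tau)^{d-1},\qquad C_d=\frac{c^d}{(d-1)!}.\tag{20}$$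

**Step 1: reduction to a sum.** We peel off one factor. For $d=1$, (20) is (18). Let $d\ge2$ and $\eta>0$. By induction there is $D_\eta$ such that for $\sigma\ge1$
$$\big|N_{d-1}(\sigma)-C_{d-1}\sigma(\log\sigma)^{d-2}\big|\le\eta\,\sigma(\log\sigma)^{d-2}+D_\eta,\qquad |N_1(\sigma)-c\sigma|\le\eta\sigma+D_\eta,$$
and $N_{d-1}(\sigma)=0$ for $\sigma<1$. Let $h(u)=\frac\tau u\big(\log\frac\tau u\big)^{d-2}$ and $\Sigma=\sum_{t_k\le\tau}h(t_k)$. Since $N_d(\tau)=\sum_{t_k\le\tau}N_{d-1}(\tau/t_k)$,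
$$|N_d(\tau)-C_{d-1}\Sigma|\le\eta\Sigma+D_\eta N_1(\tau),\qquad N_1(\tau)=O(\tau).\tag{21}$$

**Step 2: evaluation of $\Sigma$.** We compare it with an integral. The function $h$ is decreasing on $[1,\tau]$, and writing $h(t_k)=h(\tau)-\int_{t_k}^\tau h'$ and summing,
$$\Sigma=h(\tau)N_1(\tau)+\int_1^\tau N_1(u)\,(-h'(u))\,du .$$
Replace $N_1(u)$ by $cu$. We have
$$\tau h(\tau)+\int_1^\tau u(-h'(u))\,du=h(1)+\int_1^\tau h\,du,\qquad\int_1^\tau h\,du=\frac{\tau(\log\tau)^{d-1}}{d-1},\qquad h(1)=\tau(\log\tau)^{d-2},$$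
the second by the substitution $v=\log(\tau/u)$. Since $-h'\ge0$, the error of the replacement is at most
$$\eta\Big(h(1)+\int_1^\tau h\,du\Big)+D_\eta\Big(h(\tau)+\int_1^\tau(-h')\,du\Big)=\eta\Big(h(1)+\int_1^\tau h\,du\Big)+D_\eta h(1).$$
Altogether
$$\Big|\Sigma-\frac c{d-1}\tau(\log\tau)^{d-1}\Big|\le\frac\eta{d-1}\tau(\log\tau)^{d-1}+(c+\eta+D_\eta)\,\tau(\log\tau)^{d-2} .$$
Insert this into (21), divide by $\tau(\log\tau)^{d-1}$, let $\tau\to\infty$ and then $\eta\to0$. This proves (20) with $C_d=cC_{d-1}/(d-1)$, that is, $C_d=c^d/(d-1)!$.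

**Step 3: inversion.** We return to the widths. Let $\tau_1\le\tau_2\le\dots$ be the products $\prod_it_{k_i}$ in increasing order. For every $\delta\in(0,1)$, $N_d((1-\delta)\tau_n)<n\le N_d(\tau_n)$, so (20) gives $n\sim C_d\tau_n(\log\tau_n)^{d-1}$. Hence $\log n\sim\log\tau_n$ and
$$\tau_n\sim\frac n{C_d(\log n)^{d-1}} .$$
By Section 12 the $n$-th singular number of $H_d\to L_2(\mathbb R^d;\mu)$ is $\tau_n^{-r_\lambda}$, so
$$d_n=\lambda_n=\tau_{n+1}^{-r_\lambda}\sim\Big(\frac{C_d(\log n)^{d-1}}n\Big)^{r_\lambda} .$$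
This is the limit in Theorem C, for $d_n$ and for $\lambda_n$. The statement on $\liminf$ for $\varrho_n$ follows from $\varrho_n\ge d_n$. $\blacksquare$
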